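\title{Bounding cohomology on surfaces with a polyhedral cone of curves}

\begin{abstract}
Let $X$ be a smooth complex projective surface whose closed cone of curves is spanned by finitely many curves. We ask whether there is a constant $c_X$ with $h^1(\mathcal O_X(C))\le c_X\,h^0(\mathcal O_X(C))$ for all curves $C$ on $X$. For every $r\ge 2$ we construct a surface of Picard number $r$, with cone spanned by $r$ curves, on which no such constant exists: it carries curves with $h^0=2$ and $h^1$ unbounded. In the other direction, the constant exists if $h^1(\mathcal O_X)=0$, and also if every nef class $N\ne0$ with $N^2=0$ and $K_X\cdot N>0$ is proportional to the class of a fiber of a morphism onto a curve.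
\end{abstract}

\section{Introduction}\label{sec:intro}

We work over $\mathbb C$. A \emph{surface} is a smooth projective surface, and a \emph{curve} on a surface is a reduced and irreducible curve. For a divisor $D$ on a surface $X$ we write $h^i(D)=h^i(X,\mathcal O_X(D))$. We denote by $\rho(X)$ the Picard number, by $q(X)=h^1(\mathcal O_X)$ the irregularity, by $p_g(X)=h^0(K_X)$ the geometric genus, and by $\overline{\operatorname{NE}}(X)\subset N_1(X)_{\mathbb R}$ the closed cone of curves, that is, the closure of the convex cone spanned by the numerical classes of curves. The following statement is due to B.~Harbourne, J.~Ro\'e, C.~Ciliberto, R.~Miranda and others.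

\medskip
\noindent\textbf{Conjecture BH.} \emph{For every surface $X$ there is a constant $c_X>0$ such that $h^1(C)\le c_X\,h^0(C)$ for every curve $C$ on $X$.}
\medskip

We say that $X$ \emph{satisfies BH} if such a constant exists. To see what it measures, write $h^0(C)=\chi(\mathcal O_X(C))+h^1(C)-h^2(C)$. The first term depends only on the numerical class of $C$, by the Riemann--Roch theorem, and $h^2(C)=h^0(K_X-C)\le p_g(X)$ is bounded. So $h^1(C)$ is, up to a bounded error, the excess of $h^0(C)$ over its numerical prediction, and BH bounds this excess by a fixed multiple of $h^0(C)$. For curves with $C^2<0$ the consequence is concrete. There $h^0(C)=1$, so BH gives $\frac12(C^2-K_X\cdot C)\ge 1-c_X-\chi(\mathcal O_X)$; adding the adjunction inequality $\frac12(C^2+K_X\cdot C)\ge-1$ yields $C^2\ge -c_X-\chi(\mathcal O_X)$.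

Conjecture BH is known to fail in general: there are counterexamples with large Picard number. One therefore looks at surfaces whose curves are numerically as simple as possible. The following question comes from Li's paper \cite{Li}.

\medskip
\noindent\textbf{Question.} \emph{Let $X$ be a surface with $\rho(X)=r$, and suppose that $\overline{\operatorname{NE}}(X)=\sum_{i=1}^r\mathbb R_{\ge0}[C_i]$ for curves $C_1,\dots,C_r$. Does $X$ satisfy BH?}
\medskip

There are good reasons to guess that it does. A curve other than the $C_i$ meets each $C_i$ nonnegatively and is therefore nef, so only finitely many curves have negative self-intersection. If $(C-K_X)\cdot C_i>0$ for all $i$, then $C-K_X$ is ample by Kleiman's criterion and $h^1(C)=0$ by Kodaira vanishing; only curves near one of finitely many walls of the nef cone can cause trouble. The simplest cases support the guess. If $\rho(X)=1$, then $C-K_X$ is ample for all but finitely many numerical classes of curves, and on each remaining class $h^1$ is bounded while $h^0(C)\ge1$. If $X=Y\times\mathbb P^1$ with $Y$ of genus $g$, then $\mathcal O_X(C)=L\boxtimes\mathcal O(a)$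 with $a\ge0$ and $h^0(L)\ge1$, so $h^i(C)=(a+1)h^i(L)$ and $h^1(L)=h^0(K_Y\otimes L^{-1})\le g$; the constant $\max(g,1)$ works.

The guess is wrong as soon as $r\ge2$.

\begin{theorem}\label{thm:A}
For every $r\ge2$ there is a surface $X$ with $\rho(X)=r$ and $\overline{\operatorname{NE}}(X)=\sum_{i=1}^r\mathbb R_{\ge0}[C_i]$ for curves $C_i$, which carries for every integer $a\ge1$ a curve $\Gamma_a$ with
\[
h^0(\Gamma_a)=2,\qquad h^1(\Gamma_a)=2+2(a+1).
\]
In particular, $X$ does not satisfy BH.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $X$ be a surface with $\overline{\operatorname{NE}}(X)=\sum_{i=1}^s\mathbb R_{\ge0}[C_i]$ for finitely many curves $C_i$, where $s$ is arbitrary. Then $X$ satisfies BH if one of the following holds: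
\begin{itemize}
\item[(i)] $q(X)=0$;
\item[(ii)] every nef class $N\ne0$ with $N^2=0$ and $K_X\cdot N>0$ is numerically proportional to a fiber of a surjective morphism from $X$ onto a smooth curve.
\end{itemize}
In particular, $X$ satisfies BH if $\rho(X)=1$, or if $-K_X$ is nef and the cone is as above.
\end{theorem}

The answer to the Question is thus yes for $r=1$, no in general for each $r\ge2$, and yes for all $r$ when $q(X)=0$.

Both theorems are visible on one family of surfaces, the ruled surfaces $\mathbb P(\mathcal O\oplus\nu)\to Y$ with $\deg\nu=0$. Their cone of curves looks exactly like that of $Y\times\mathbb P^1$, but $(a+1)h^0(L)$ is replaced by $\sum_{i=0}^ah^0(L\otimes\nu^i)$, and the terms of this sum can differ. If $L$ may vary with $a$, all terms but the first and the last can vanish; this gives Theorem~\ref{thm:A} (Sections~\ref{sec:ruled} and~\ref{sec:A}). If $L$ is fixed, a density theorem for the powers of $\nu$ shows that once the last term is nonzero for infinitely many $a$, a positive proportion of the terms is nonzero. For Theorem~\ref{thm:B} we show that a failure of BH comes from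 curves $\Gamma_n\equiv D+a_nM$ with $M$ nef and $M^2=0$ (Section~\ref{sec:reduction}). When $q(X)=0$ the divisor $D$ cannot move, and the density argument, carried out on the infinitesimal neighborhoods of $M$, produces too many sections (Section~\ref{sec:q0}). Under (ii) the sections come from a fibration (Section~\ref{sec:fib}).

\section{Conventions and standard facts}\label{sec:facts}

On a surface $X$ curves are divisors, so $N_1(X)_{\mathbb R}$ is the space $N^1(X)_{\mathbb R}$ of real numerical divisor classes, of dimension $\rho(X)$, with its nondegenerate intersection form. The classes of divisors form a lattice in it and are called \emph{integral}. We write $\equiv$ for numerical and $\sim$ for linear equivalence.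

\begin{itemize}
\item[(N)] A class is \emph{nef} if it is nonnegative on every curve, hence on $\overline{\operatorname{NE}}(X)$. The cone $\operatorname{Nef}(X)$ is the closure of the ample cone, and the sum of a nef and an ample class is ample. Since a multiple of an ample divisor is effective, $\operatorname{Nef}(X)\subset\overline{\operatorname{NE}}(X)$; in particular $A\cdot A'\ge0$ for nef classes $A,A'$.
\item[(H1)] (Hodge index theorem.) If $L^2>0$, $\gamma\ne0$ and $\gamma\cdot L=0$, then $\gamma^2<0$.
\item[(H2)] If $N\ne0$, $N^2=0$, $\gamma\cdot N=0$ and $\gamma^2\ge0$, then $\gamma\in\mathbb RN$. Indeed, $\gamma^2>0$ contradicts (H1) with $L=\gamma$; if $\gamma^2=0$ and $\gamma\notin\mathbb RN$, the form vanishes on the plane spanned by $\gamma$ and $N$, which meets the negative definite hyperplane $H^\perp$ ($H$ ample) in a nonzero vector.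
\item[(RR)] $\chi(\mathcal O_X(D))=\chi(\mathcal O_X)+\frac12(D^2-K_X\cdot D)$ and $h^2(D)=h^0(K_X-D)$. If $D-K_X$ is ample, then $h^1(D)=0$ (Kodaira vanishing).
\item[(S)] (Semicontinuity.) Let $\mathcal F$ be a coherent sheaf on a projective scheme $Y$ and $\mathcal L$ a line bundle on $Y\times T$, with $T$ of finite type. Then $t\mapsto h^i(Y,\mathcal F\otimes\mathcal L_t)$ is upper semicontinuous: the sets $\{h^i\ge n\}$ are Zariski closed.
\item[(P)] The numerically trivial line bundles on $X$ form finitely many cosets of the abelian variety $\operatorname{Pic}^0(X)$, which has dimension $q(X)$. By (S), applied to the Poincar\'e bundle, $h^1$ and $h^2$ are bounded on the line bundles in a fixed numerical class. If $q(X)=0$, a numerical class contains finitely many line bundles.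
\item[(U)] An irreducible complex variety is not a countable union of proper closed subsets.
\end{itemize}

\section{Ruled surfaces with two disjoint sections}\label{sec:ruled}

Let $Y$ be a smooth projective curve of genus $g$, let $\nu\in\operatorname{Pic}^0(Y)$, and let $\pi\colon X_\nu=\mathbb P(\mathcal O_Y\oplus\nu)\to Y$, normalized so that $\pi_*\mathcal O(a)=\operatorname{Sym}^a(\mathcal O_Y\oplus\nu)=\bigoplus_{i=0}^a\nu^i$ for $a\ge0$. The two summands give sections
\[
u\in H^0(\mathcal O(1)),\qquad v\in H^0(\mathcal O(1)\otimes\pi^*\nu^{-1}),
\]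
which are homogeneous coordinates on every fiber. Their zero loci $S_0=\{u=0\}$ and $S_1=\{v=0\}$ are disjoint sections of $\pi$. Both have the numerical class $\xi$ of $\mathcal O(1)$, because $\deg\nu=0$; hence $\xi^2=S_0\cdot S_1=0$. If $f$ is the class of a fiber $F$, then $\xi\cdot f=1$ and $f^2=0$, and $\xi,f$ is a basis of $N^1(X_\nu)_{\mathbb R}$. Since $v$ vanishes nowhere on $S_0$, the normal bundle $\mathcal O_{S_0}(S_0)=\mathcal O(1)|_{S_0}$ is $\nu$.

\begin{lemma}\label{lem:ruled}
Let $L$ be a line bundle on $Y$.
\begin{itemize}
\item[(a)] $\overline{\operatorname{NE}}(X_\nu)=\mathbb R_{\ge0}[S_0]+\mathbb R_{\ge0}[F]$.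
\item[(b)] For $a\ge0$ and all $k$, $h^k(X_\nu,\mathcal O(a)\otimes\pi^*L)=\sum_{i=0}^ah^k(Y,L\otimes\nu^i)$. The global sections are the forms $\sum_{i=0}^a\alpha_iu^{a-i}v^i$ with $\alpha_i\in H^0(Y,L\otimes\nu^i)$.
\item[(c)] Let $a\ge1$, and let $\alpha\in H^0(L)$ and $\beta\in H^0(L\otimes\nu^a)$ have no common zero. If $\alpha$ has a simple zero at some point $y\in Y$, then the divisor $\Gamma$ of $\alpha u^a+\beta v^a$ is a curve.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The curves $S_0$ and $F$ have self-intersection $0$ and meet every other curve nonnegatively, so $\xi$ and $f$ are nef. If $\gamma=s\xi+tf$ lies in $\overline{\operatorname{NE}}(X_\nu)$, then $s=\gamma\cdot f\ge0$ and $t=\gamma\cdot\xi\ge0$.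

(b) For $a\ge0$ we have $R^1\pi_*\mathcal O(a)=0$, so by the projection formula the cohomology of $\mathcal O(a)\otimes\pi^*L$ is that of $\pi_*\mathcal O(a)\otimes L=\bigoplus_iL\otimes\nu^i$. The $i$-th summand embeds by multiplication with $u^{a-i}v^i$.

(c) On the fiber over $z\in Y$ the form restricts to $\alpha(z)u^a+\beta(z)v^a\ne0$, so $\Gamma$ contains no fiber. The components of $\Gamma$, with their multiplicities, can therefore be read off on the generic fiber $\mathbb P^1_{\mathbb C(Y)}$. Trivialize $L$ and $\nu$ near $y$ and put $t=v/u$. As $\beta\ne0$, the point $u=0$ of the generic fiber is not on $\Gamma$, and $\Gamma$ is given by the polynomial $\beta t^a+\alpha$. In the discrete valuation ring $\mathcal O_{Y,y}$ the leading coefficient $\beta$ is a unit, the constant term $\alpha$ is a uniformizer, and the other coefficients vanish. By Eisenstein's criterion the polynomial is irreducible over $\mathbb C(Y)$, so $\Gamma$ is a prime divisor.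
\end{proof}

Part (b) tells us what a counterexample needs. Let $d=\deg L$. Each $L\otimes\nu^i$ has Euler characteristic $d+1-g$, so
\begin{equation}\label{eq:h1h0}
h^1(\mathcal O(a)\otimes\pi^*L)=h^0(\mathcal O(a)\otimes\pi^*L)+(a+1)(g-1-d).
\end{equation}
We want $d<g-1$ and few of the bundles $L\otimes\nu^i$ effective. The two extreme ones must be effective: if $h^0(L)=0$, every section is divisible by $v$, and if $h^0(L\otimes\nu^a)=0$, every section is divisible by $u$, so the linear system contains no curve other than possibly $S_1$ or $S_0$. Thus $\nu^a$ must be a difference of two effective divisors of degree $d$, for infinitely many $a$.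

The bundles $\mathcal O(E'-E)$ with $E,E'$ effective of degree $d$ form a closed subset of $\operatorname{Pic}^0(Y)$ of dimension at most $2d$, so it can be everything only if $2d\ge g$. A general bundle of degree $d$ has no section only if $d<g$. The smallest case with both inequalities is $g=2$, $d=1$, where everything can be done by hand: $L=\mathcal O(p)$ and $L\otimes\nu^a=\mathcal O(q)$. But there $d=g-1$, and \eqref{eq:h1h0} gives $h^1=h^0$. We therefore pull the configuration back along a ramified double cover, which preserves $h^0$ and lowers the Euler characteristic.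

\section{The counterexamples}\label{sec:A}

\subsection{Powers of a line bundle on a curve of genus two}

Let $B$ be a smooth projective curve of genus $2$ and $J=\operatorname{Pic}^0(B)$, an abelian surface. We recall the following. If $\omega_1,\omega_2$ is a basis of $H^0(K_B)$, then $h=\omega_1/\omega_2\colon B\to\mathbb P^1$ is a double cover; its involution $\iota$ satisfies $p+\iota p\sim K_B$ for all $p$ and $\iota^*\omega=-\omega$ for all $\omega\in H^0(K_B)$. Distinct points of $B$ are not linearly equivalent, so $h^0(\mathcal O(p))=1$. The Abel--Jacobi map $j\colon B\to J$, $p\mapsto\mathcal O(p-p_0)$, identifies the invariant $1$-forms on $J$ with $H^0(K_B)$, and multiplication by $k$ on $J$ multiplies invariant forms by $k$. For $\nu\in J$ and $i\ge1$ put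
\[
P_i(\nu)=\{p\in B:\ h^0(\mathcal O(p)\otimes\nu^i)>0\}.
\]

\begin{lemma}\label{lem:genus2}
\begin{itemize}
\item[(a)] $P_i(\nu)\ne\emptyset$ for all $\nu\in J$ and $i\ge1$.
\item[(b)] For $\nu$ outside a countable union of proper closed subsets of $J$, the bundle $\nu$ is not torsion and the sets $P_1(\nu),P_2(\nu),\dots$ are pairwise disjoint.
\end{itemize}
\end{lemma}

A point $p$ lies in $P_i(\nu)$ exactly when $\nu^i\otimes K_B\cong\mathcal O(q+\iota p)$ for some $q$. For $\nu^i\not\cong\mathcal O$ the bundle $\nu^i\otimes K_B$ has $h^0=1$, so $P_i(\nu)$ has at most two points. Part (b) says that these finite sets, which move with $\nu$, do not meet for all $\nu$ at once; we exclude this by differentiating the relation that a permanent coincidence would impose.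

\begin{proof}
(a) By Riemann--Roch, $h^0(\nu^i\otimes K_B)\ge2+1-2=1$, so $\nu^i\otimes K_B\cong\mathcal O(q+p')$ for some points $q,p'$. With $p=\iota p'$ we get $\mathcal O(p)\otimes\nu^i\cong\mathcal O(q)$.

(b) The torsion points of $J$ are countable. Fix $1\le i<k$ and consider the closed set
\[
Z=\{(p,q,q',\nu)\in B^3\times J:\ \mathcal O(q-p)\cong\nu^i,\ \mathcal O(q'-p)\cong\nu^k\}.
\]
Its image in $J$ is the set of $\nu$ with $P_i(\nu)\cap P_k(\nu)\ne\emptyset$, and it is closed because $B^3$ is projective. We must show that it is not $J$.

The projection $Z\to B^2$, $(p,q,q',\nu)\mapsto(p,q)$, has finite fibers: $(p,q)$ determines $\nu$ up to the finitely many $i$-torsion points, and $(p,\nu)$ determines $q'$. Hence $\dim Z\le2$. Suppose that $Z\to J$ is onto. Then some irreducible component $Z_0$ maps onto $J$, so $\dim Z_0=2$, and $Z_0\to B^2$ is onto because its image is closed of dimension $2$. The preimage of $\{p_0\}\times B$ in $Z_0$ is one-dimensional, and one of its irreducible components maps onto $\{p_0\}\times B$. Let $T$ be the normalization of that component and $q,q'\colon T\to B$ the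 second and third coordinates; $q$ is nonconstant. At every point of $T$,
\[
\mathcal O(k(q-p_0))\cong\nu^{ik}\cong\mathcal O(i(q'-p_0)),
\]
so $k\cdot(j\circ q)=i\cdot(j\circ q')$ as morphisms $T\to J$. Pulling back invariant forms gives
\begin{equation}\label{eq:forms}
k\,q^*\omega=i\,q'^*\omega\qquad\text{for all }\omega\in H^0(K_B).
\end{equation}
Since $q$ is nonconstant, $q^*\omega\ne0$ for $\omega\ne0$; by \eqref{eq:forms}, $q'$ is nonconstant too. Dividing \eqref{eq:forms} for $\omega_1$ by \eqref{eq:forms} for $\omega_2$ gives $h\circ q=h\circ q'$. So $T$ is the union of the closed sets $\{q'=q\}$ and $\{q'=\iota q\}$, and one of them is $T$. In the first case \eqref{eq:forms} reads $(k-i)q^*\omega=0$, in the second $(k+i)q^*\omega=0$. Both are false for $\omega\ne0$.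
\end{proof}

By (U) we can fix $\nu$ as in (b). For each $a\ge1$ choose $p_a\in P_a(\nu)$ and let $q_a$ be the point with $\mathcal O(p_a)\otimes\nu^a\cong\mathcal O(q_a)$. Then $p_a\ne q_a$, since $\nu^a\not\cong\mathcal O$, and
\begin{equation}\label{eq:gaps}
h^0(\mathcal O(p_a)\otimes\nu^i)=
\begin{cases}1&\text{if } i=0 \text{ or } i=a,\\ 0&\text{if } 0<i<a.\end{cases}
\end{equation}

\subsection{A double cover of genus five}

Let $\eta$ be a line bundle of degree $2$ on $B$. The bundle $\eta^2$ has degree $4=2g(B)$, so it is base point free. The nonreduced members of $|\eta^2|$ lie in a proper closed subset (Bertini), and the members through $p_a$ form a hyperplane. By (U) there is a reduced divisor $\Delta\in|\eta^2|$ containing none of the points $p_a$. Let $\varphi\colon Y\to B$ be the double cover $\{w^2=\sigma\}$ in the total space of $\eta$, where $\sigma\in H^0(\eta^2)$ defines $\Delta$. The curve $Y$ is smooth because $\Delta$ is reduced, and $\varphi_*\mathcal O_Y=\mathcal O_B\oplus\eta^{-1}$; it is connected because $h^0(\mathcal O_Y)=1+h^0(\eta^{-1})=1$. Hurwitz's formula gives $2g(Y)-2=2\cdot2+4$,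 so $g(Y)=5$. For a line bundle $A$ of degree $1$ on $B$, the bundle $A\otimes\eta^{-1}$ has degree $-1$, and the projection formula gives
\begin{equation}\label{eq:cover}
h^0(Y,\varphi^*A)=h^0(A)+h^0(A\otimes\eta^{-1})=h^0(A),\qquad \chi(Y,\varphi^*A)=2+1-5=-2.
\end{equation}

\subsection{Picard number two}

Put $\nu'=\varphi^*\nu$ and $X_0=X_{\nu'}\to Y$, with the notation of Section~\ref{sec:ruled}. By Lemma~\ref{lem:ruled}(a), $\rho(X_0)=2$ and $\overline{\operatorname{NE}}(X_0)$ is spanned by the curves $S_0$ and $F$. Let $L_a=\varphi^*\mathcal O(p_a)$, let $\alpha\in H^0(L_a)$ and $\beta\in H^0(L_a\otimes\nu'^{\,a})$ be sections with divisors $\varphi^*p_a$ and $\varphi^*q_a$, and let $\Gamma_a$ be the divisor of $\alpha u^a+\beta v^a$. The sections $\alpha$ and $\beta$ have no common zero since $p_a\ne q_a$, and the zeros of $\alpha$ are simple since $p_a\notin\Delta$. By Lemma~\ref{lem:ruled}(c), $\Gamma_a$ is a curve; its class is $a\xi+2f$. By Lemma~\ref{lem:ruled}(b), \eqref{eq:cover} and \eqref{eq:gaps},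
\[
h^0(\Gamma_a)=\sum_{i=0}^ah^0(B,\mathcal O(p_a)\otimes\nu^i)=2,\qquad
\chi(\mathcal O_{X_0}(\Gamma_a))=-2(a+1),\qquad h^2(\Gamma_a)=0.
\]
Hence $h^1(\Gamma_a)=2+2(a+1)$, which proves Theorem~\ref{thm:A} for $r=2$.

\subsection{Higher Picard number}

Let $r\ge3$ and $m=r-2$. Blowing up points off the curves $\Gamma_a$ does not change their cohomology. The difficulty is to keep the cone of curves spanned by exactly $\rho$ curves. We blow up along $S_0$, so that the curves involved form a chain whose dual basis can be written down and seen to be nef.

On $S_0$ the form $\alpha u^a+\beta v^a$ restricts to $\beta v^a$, so $\Gamma_a\cap S_0$ lies over $\varphi^{-1}(q_a)$. Choose $x_1\in S_0$ with $\pi(x_1)\notin\bigcup_a\varphi^{-1}(q_a)$; then $x_1$ lies on no $\Gamma_a$. Blow up $x_1$, then the point $x_2$ where the strict transform of $S_0$ meets the exceptional curve, and so on: $x_{i+1}$ is the point where the strict transform of $S_0$ meets the $i$-th exceptional curve. After $m$ blow-ups we obtain $\sigma\colon X\to X_0$ with $\rho(X)=m+2=r$. Write $\xi,f$ for the pullbacks of these classes and $e_i$ for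 the class of the total transform of the $i$-th exceptional curve. Then $\xi,f,e_1,\dots,e_m$ is a basis, $e_i^2=-1$, and the $e_i$ are orthogonal to each other and to $\xi,f$.

Let $E_i$, $G$ and $S$ be the strict transforms of the $i$-th exceptional curve, of the fiber through $x_1$, and of $S_0$. Two smooth curves meeting transversally at a point are separated by its blow-up. The strict transform of $S_0$ is transverse to the fiber at $x_1$ and to the $i$-th exceptional curve at $x_{i+1}$, so the fiber passes only through $x_1$ and the $i$-th exceptional curve only through $x_{i+1}$. Therefore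
\[
E_i\equiv e_i-e_{i+1}\ (i<m),\qquad E_m\equiv e_m,\qquad G\equiv f-e_1,\qquad S\equiv\xi-e_1-\dots-e_m.
\]
For $0\le j\le m$ put $N_j=\xi+jf-e_1-\dots-e_j$. Then $N_j\cdot e_i$ is $1$ for $i\le j$ and $0$ for $i>j$, while $N_j\cdot f=1$ and $N_j\cdot\xi=j$. Consequently
\[
N_j\cdot E_i=\delta_{ij},\qquad N_j\cdot G=1-N_j\cdot e_1=\delta_{0j},\qquad N_j\cdot S=j-j=0,
\]
and $f\cdot E_i=f\cdot G=0$, $f\cdot S=1$. So $(G,E_1,\dots,E_m,S)$ and $(N_0,N_1,\dots,N_m,f)$ are dual bases of $N^1(X)_{\mathbb R}$.

The classes of the second basis are nef. The class $f$ is the pullback of a nef class. For $N_j$, write $N_j\equiv S+e_{j+1}+\dots+e_m+jf$ with $e_i\equiv E_i+\dots+E_m$. This shows that $N_j$ is nonnegative on every curve other than $S$ and the $E_i$, and on these curves it takes the values $0$ and $\delta_{ij}$. Hence every $\gamma\in\overline{\operatorname{NE}}(X)$ equals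
\[
(\gamma\cdot N_0)[G]+\sum_{j=1}^m(\gamma\cdot N_j)[E_j]+(\gamma\cdot f)[S]
\]
with nonnegative coefficients, and $\overline{\operatorname{NE}}(X)$ is spanned by the $r$ curves $G,E_1,\dots,E_m,S$.

Finally, $\sigma$ is an isomorphism near $\Gamma_a$, so $\sigma^{-1}(\Gamma_a)$ is a curve whose line bundle is $\sigma^*\mathcal O_{X_0}(\Gamma_a)$. Since $\sigma_*\mathcal O_X=\mathcal O_{X_0}$ and $R^k\sigma_*\mathcal O_X=0$ for $k>0$, the numbers $h^k$ are unchanged. This completes the proof of Theorem~\ref{thm:A}. \qed

\section{Reduction to an isotropic ray}\label{sec:reduction}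

We turn to Theorem~\ref{thm:B}. The first step is an upper bound for $h^1$; it converts a failure of BH into a statement about $h^0$ alone. Fix a smooth very ample curve $H$ on $X$ such that $H-K_X$ is ample.

\begin{lemma}\label{lem:linear}
For every nef divisor $C$ on $X$, $h^1(C)\le1+C\cdot H+H^2$.
\end{lemma}

\begin{proof}
The divisor $C+H-K_X$ is ample, so $h^1(C+H)=0$. The sequence $0\to\mathcal O(C)\to\mathcal O(C+H)\to\mathcal O_H(C+H)\to0$ shows that $H^1(\mathcal O(C))$ is a quotient of $H^0(\mathcal O_H(C+H))$, and a line bundle of degree $e\ge0$ on a smooth curve has $h^0\le e+1$.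
\end{proof}

\begin{remark}
The linear order of this bound is attained with $h^0$ bounded: in Theorem~\ref{thm:A}, both $\Gamma_a\cdot H=a\,\xi\cdot H+2f\cdot H$ and $h^1(\Gamma_a)$ grow linearly in $a$, while $h^0(\Gamma_a)=2$.
\end{remark}

\begin{proposition}\label{prop:ray}
Let $\overline{\operatorname{NE}}(X)=\sum_{i=1}^s\mathbb R_{\ge0}[C_i]$, and suppose that $X$ does not satisfy BH. Then there are a nonzero effective divisor $M=\sum m_iC_i$ that is nef with $M^2=0$, a nef integral class $\delta$, integers $1\le a_1<a_2<\cdots$, and curves $\Gamma_n$, none among the $C_i$, such that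
\begin{equation}\label{eq:ray}
[\Gamma_n]=\delta+a_n[M],\qquad h^0(\Gamma_n)/a_n\to0 .
\end{equation}
Moreover, $M\cdot C_i=0$ whenever $m_i>0$.
\end{proposition}

The conclusion survives passage to a subsequence. On the surface $X_0$ of Section~\ref{sec:A} one can take $M=S_0$, $\delta=2f$ and $a_n=n$.

\begin{proof}
We first record what the hypothesis on the cone gives. A curve not among the $C_i$ is nef. The cone $\operatorname{Nef}(X)=\{\gamma:\gamma\cdot C_i\ge0\text{ for all }i\}$ is rational polyhedral, and it contains no line because the $C_i$ span $N^1(X)_{\mathbb R}$; so it is spanned by finitely many extremal rays, each containing an integral class. For $t>0$ the set $\{\gamma\in\operatorname{Nef}(X):\gamma\cdot H\le t\}$ is compact, since by (N) its elements are sums $\sum\lambda_i[C_i]$ with $0\le\lambda_i\le t$; it contains finitely many integral classes.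

\emph{Step 1: few sections.} Since BH fails, there are curves $\Gamma_n$ with $h^1(\Gamma_n)>n\,h^0(\Gamma_n)\ge n$. By (P) they represent infinitely many numerical classes. Pass to a subsequence with distinct classes and no $\Gamma_n$ among the $C_i$; the inequality persists after renumbering. The $\Gamma_n$ are nef, so $t_n=\Gamma_n\cdot H\to\infty$, and Lemma~\ref{lem:linear} gives $h^0(\Gamma_n)<(1+t_n+H^2)/n=o(t_n)$.

\emph{Step 2: the limit direction is isotropic.} Since $h^2(\Gamma_n)=h^0(K_X-\Gamma_n)\le p_g(X)$, (RR) gives
\begin{equation}\label{eq:RR}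
h^0(\Gamma_n)\ge\tfrac12(\Gamma_n^2-K_X\cdot\Gamma_n)+\chi(\mathcal O_X)-p_g(X).
\end{equation}
Choose $\kappa_1$ with $\kappa_1H-K_X$ ample; then $K_X\cdot\Gamma_n\le\kappa_1t_n$. With Step 1 we obtain a constant $\kappa$ such that
\begin{equation}\label{eq:square}
0\le\Gamma_n^2\le\kappa t_n .
\end{equation}
By compactness we may assume $[\Gamma_n]/t_n\to N$. Then $N$ is nef, $N\cdot H=1$, and $N^2=\lim\Gamma_n^2/t_n^2=0$.

\emph{Step 3: the divisor $M$.} If $N=A+A'$ with $A,A'$ nef, then $0=N\cdot A+N\cdot A'$ with both terms nonnegative, so $N\cdot A=0$; as $A^2\ge0$, (H2) gives $A\in\mathbb RN$. Thus $N$ spans an extremal ray of $\operatorname{Nef}(X)$, and this ray contains a nonzero integral class. That class lies in the cone spanned by the $[C_i]$, hence (Carath\'eodory) in the cone spanned by a linearly independent subset of them; its coefficients are then the unique solution of a rational linear system and are rational. Clearing denominators gives $M=\sum m_iC_i\ne0$ with $[M]\in\mathbb R_{>0}N$. It is nef with $M^2=0$, and $0=M^2=\sum m_i(M\cdot C_i)$ with nonnegative terms gives the last assertion.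

\emph{Step 4: bounded distance from the ray.} So far $[\Gamma_n]$ is within $o(t_n)$ of the ray; we use \eqref{eq:square} again to improve this to $O(1)$. Let $A_1,\dots,A_p$ span the other extremal rays of $\operatorname{Nef}(X)$; here $p\ge1$, since $H$ is not on the ray of $M$. By (H2), $M\cdot A_i>0$ for all $i$. Write $[\Gamma_n]=\alpha_n[M]+\delta_n$ with $\alpha_n\ge0$ and $\delta_n$ a nonnegative combination of the $A_i$. With $c=\max_i(A_i\cdot H)/(A_i\cdot M)$ we have
\[
\delta_n\cdot H\le c\,(\delta_n\cdot M)=c\,(\Gamma_n\cdot M).
\]
Since $\Gamma_n\cdot M/t_n\to N\cdot M=0$, this gives $\delta_n\cdot H=o(t_n)$, and then $\alpha_n(M\cdot H)=t_n-\delta_n\cdot H$ gives $\alpha_n\ge c't_n$ for some $c'>0$ and all large $n$. As $\delta_n^2\ge0$,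
\[
2c't_n(\Gamma_n\cdot M)\le2\alpha_n(M\cdot\delta_n)\le\Gamma_n^2\le\kappa t_n .
\]
So $\Gamma_n\cdot M$ is bounded, and with it $\delta_n\cdot H$. Put $a_n=\lfloor\alpha_n\rfloor$. The class $[\Gamma_n]-a_n[M]=\delta_n+(\alpha_n-a_n)[M]$ is integral, nef and of bounded degree, so it takes finitely many values. On a subsequence it is a constant $\delta$ and $a_n\ge1$ is strictly increasing. Finally $a_n\ge c't_n-1$ turns Step 1 into $h^0(\Gamma_n)=o(a_n)$.
\end{proof}

This proposition is the only place where the shape of the cone is used. To prove Theorem~\ref{thm:B} it remains to show, in each case, that $h^0(\Gamma_n)$ grows linearly in $a_n$.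

\section{Sections along a fixed ray of divisors}\label{sec:q0}

If $q(X)=0$, the numerical relation \eqref{eq:ray} lifts to $\Gamma_n\sim D+a_nM$ with a fixed divisor $D$. The following result then applies; it holds on every surface.

\begin{proposition}\label{prop:growth}
Let $M$ be a nonzero effective divisor on a surface $X$ with $M\cdot C=0$ for every component $C$ of $M$. There is an integer $m\ge1$, depending only on $M$, with the following property. Let $D$ be a divisor and $0\le c<m$. Suppose that for infinitely many $a\ge0$ with $a\equiv c \pmod m$ the bundle $\mathcal O(D+aM)$ has a section $s_a$ with $s_a|_M\ne0$. Then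
\[
h^0(D+aM)\ge a/m-h^1(D)\qquad\text{for all } a\ge1 \text{ with } a\equiv c \pmod m.
\]
\end{proposition}

\subsection{Powers of an element of an algebraic group}

An \emph{algebraic group} is a group variety over $\mathbb C$; it is smooth and quasi-projective, and has finitely many components, the cosets of the identity component. The image of a homomorphism of algebraic groups is closed, the closure of a subgroup is a subgroup, and a closed subgroup of finite index contains the identity component. We use the following theorem of Bell, Ghioca and Tucker \cite{BGT}.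

\begin{theorem}\label{thm:BGT}
Let $\Phi$ be an \'etale endomorphism of a quasi-projective complex variety $V$, let $y\in V$, and let $Z\subset V$ be closed. Then $\{k\in\mathbb N:\Phi^k(y)\in Z\}$ is a union of finitely many arithmetic progressions and a finite set.
\end{theorem}

\begin{lemma}\label{lem:dense}
Let $G$ be a commutative algebraic group, $x\in G$, $Q$ the Zariski closure of the group $\langle x\rangle$, and $m=|Q/Q^0|$. Let $0\le c<m$. Then $x^a\in x^cQ^0$ for all $a\equiv c\pmod m$, and for every infinite set $\Sigma$ of integers $a\ge0$ with $a\equiv c\pmod m$, the set $\{x^a:a\in\Sigma\}$ is dense in the irreducible variety $x^cQ^0$.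
\end{lemma}

All powers of $x$ together are dense in $Q$ by definition; the point is that an arbitrarily sparse infinite set of exponents suffices. If $\dim Q\le1$ this is immediate, since $x^cQ^0$ is a point or an irreducible curve on which the $x^a$ are distinct. In higher dimension it needs Theorem~\ref{thm:BGT}.

\begin{proof}
As $|Q/Q^0|=m$, the element $y=x^m$ lies in $Q^0$; this gives the first assertion. For $\ell\ge1$ let $R_\ell$ be the closure of the semigroup $\{y^{\ell k}:k\ge0\}$. We claim that $R_\ell=Q^0$. The closure of a semigroup is a semigroup, by continuity of translations applied once in each factor. For $z\in R_\ell$ the chain of closed sets $R_\ell\supset zR_\ell\supset z^2R_\ell\supset\cdots$ stabilizes, so $zR_\ell=R_\ell\ni1$ and $z^{-1}\in R_\ell$. Thus $R_\ell$ is a closed subgroup of $Q^0$ containing $\langle x^{m\ell}\rangle$. The cosets $x^iR_\ell$, $0\le i<m\ell$, cover $\langle x\rangle$ and hence $Q$, so $R_\ell$ has finite index in $Q$ and $R_\ell=Q^0$.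

Let $Z\subset x^cQ^0$ be the closure of $\{x^a:a\in\Sigma\}$. Writing $a=c+mk$, we see that $y^k\in x^{-c}Z$ for infinitely many $k\ge0$. Apply Theorem~\ref{thm:BGT} to translation by $y$ on $Q^0$ and the orbit of the identity: there are $k_0\ge0$ and $\ell\ge1$ with $y^{k_0+\ell k}\in x^{-c}Z$ for all $k\ge0$. Taking closures, $x^{-c}Z\supset y^{k_0}R_\ell=Q^0$.
\end{proof}

\begin{example}\label{ex:model}
Take $X=X_\nu$, $M=S_0$ and $D$ with $\mathcal O(D)=\pi^*L$, as in Section~\ref{sec:ruled}, and apply the lemma to $x=\nu$ in $G=\operatorname{Pic}^0(Y)$. A section $\sum\alpha_iu^{a-i}v^i$ of $\mathcal O(D+aM)$ is nonzero on $M$ if and only if $\alpha_a\ne0$. So the hypothesis of Proposition~\ref{prop:growth} says that the closed set $\{\zeta\in G:h^0(L\otimes\zeta)\ge1\}$ contains $\nu^a$ for infinitely many $a\equiv c$. By Lemma~\ref{lem:dense} it contains $\nu^cQ^0$, hence $\nu^i$ for all $i\equiv c$. For $a\equiv c$ the sum $h^0(D+aM)=\sum_{i=0}^ah^0(L\otimes\nu^i)$ then has $\lfloor a/m\rfloor+1>a/m$ terms that are at least $1$. The factor $1/m$ cannot be dropped: if $\nu$ has finite order $m$ and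 $L=\mathcal O_Y$, then $h^0(aM)=\lfloor a/m\rfloor+1$.
\end{example}

In the example, filtering sections by their order of vanishing along $M$ splits $H^0(\mathcal O(D+aM))$ into the pieces $H^0(\mathcal O_M(D+(a-i)M))$. In general the same argument on $M$ shows that many of these pieces are nonzero, but their sections need not extend off $M$. We therefore run the argument on the thickening $jM$: extending to $jM$ is a constructible condition on a point of the algebraic group $\operatorname{Pic}^0(jM)$, and for $j=a$ the obstruction to extending from $aM$ to $X$ lies in the fixed space $H^1(\mathcal O(D))$. The price is that the group depends on $j$, so we must show that $m$ does not.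

\subsection{Picard groups of the thickenings}

For $j\ge1$ let $jM\subset X$ be the closed subscheme with ideal $\mathcal O(-jM)$, a projective scheme of dimension one, nonreduced for $j\ge2$. The line bundles on $jM$ of degree $0$ on every irreducible component are the points of a connected commutative algebraic group $G_j=\operatorname{Pic}^0(jM)$; see \cite[\S9.2]{BLR}, and recall that group schemes over $\mathbb C$ are smooth. A line bundle on $jM\times T$ whose fibers lie in $G_j$ defines a morphism $T\to G_j$, and restriction defines a homomorphism of algebraic groups $r\colon G_{j+1}\to G_j$. A universal line bundle exists \'etale locally: there are a surjective \'etale morphism $G'\to G_j$ and a line bundle on $jM\times G'$ whose fiber over a point above $\zeta$ is $\zeta$. \'Etale morphisms are open, so (S) descends: for a coherent sheaf $\mathcal F$ on $jM$, the function $\zeta\mapsto h^0(\mathcal F\otimes\zeta)$ is upper semicontinuous on $G_j$.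

Since $M\cdot C=0$ for every component $C$ of $M$, the bundle $x_j=\mathcal O_{jM}(M)$ lies in $G_j$. Let $Q_j\subset G_j$ be the closure of $\langle x_j\rangle$.

\begin{lemma}\label{lem:components}
The number $|Q_j/Q_j^0|$ does not depend on $j$.
\end{lemma}

\begin{proof}
The ideal $\mathcal I=\mathcal O(-jM)/\mathcal O(-(j+1)M)$ of $jM$ in $(j+1)M$ has square zero because $2j\ge j+1$. So $\tau\mapsto1+\tau$ is a homomorphism, and the sequence
\[
0\to\mathcal I\to\mathcal O^*_{(j+1)M}\to\mathcal O^*_{jM}\to1
\]
is exact. Hence the kernel of $\operatorname{Pic}((j+1)M)\to\operatorname{Pic}(jM)$ is the image of the vector space $W=H^1(\mathcal I)$ under a homomorphism $\epsilon$. This homomorphism is algebraic. Choose \v{C}ech cocycles $\tau_1,\dots,\tau_N$ on an affine cover representing a basis of $W$, with dual coordinates $w_1,\dots,w_N$. The transition functions $1+\sum w_k\tau_k$ define a line bundle on $(j+1)M\times W$ whose fiber over $w$ is $\epsilon(w)$, which is trivial on $jM$ and so has degree $0$ on every component. Thus $\epsilon\colon W\to G_{j+1}$ is a homomorphism of algebraic groups with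 image $\ker r$.

A closed subgroup of $W$ is a linear subspace: with $w$ it contains $\mathbb Zw$, which is Zariski dense in $\mathbb Cw$ (characteristic $0$ is used here). Therefore every closed subgroup $R$ of $\ker r$ is connected, being the image of the linear subspace $\epsilon^{-1}(R)$.

Since $r(x_{j+1})=x_j$, the closed subgroup $r(Q_{j+1})$ contains $Q_j$ and the closed subgroup $r^{-1}(Q_j)$ contains $Q_{j+1}$; so $r(Q_{j+1})=Q_j$. The group $r(Q_{j+1}^0)$ is closed, connected and of finite index in $Q_j$, hence equal to $Q_j^0$. The preimage of $Q_j^0$ in $Q_{j+1}$ is $Q_{j+1}^0\cdot(Q_{j+1}\cap\ker r)$, which equals $Q_{j+1}^0$ because $Q_{j+1}\cap\ker r$ is connected. Thus $Q_{j+1}/Q_{j+1}^0\cong Q_j/Q_j^0$.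
\end{proof}

\subsection{Proof of Proposition~\ref{prop:growth}}

Let $m$ be the number in Lemma~\ref{lem:components}, and let $\Sigma$ be the infinite set of $a\equiv c\pmod m$ for which $s_a$ exists. Fix $j\ge1$ and put $V_j=x_j^cQ_j^0$. We claim that
\begin{equation}\label{eq:claim}
h^0(jM,\mathcal O_{jM}(D)\otimes\zeta)\ge j/m\qquad\text{for every }\zeta\in V_j.
\end{equation}

Filter $\mathcal O_{jM}$ by order of vanishing along $M$: for $0\le i\le j$ let
\[
\mathcal F_i=\mathcal O(-iM)/\mathcal O(-jM)\cong\mathcal O_{(j-i)M}(-iM),
\]
so that $\mathcal O_{jM}=\mathcal F_0\supset\mathcal F_1\supset\dots\supset\mathcal F_j=0$, and $\mathcal F_i\to\mathcal F_i/\mathcal F_{i+1}$ is the restriction $\mathcal O_{(j-i)M}(-iM)\to\mathcal O_M(-iM)$. Put $\mathcal F_i(\zeta)=\mathcal F_i\otimes\mathcal O(D)\otimes\zeta$ and, for $0\le i<j$,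
\[
U_i=\{\zeta\in V_j:\ h^0(\mathcal F_i(\zeta))>h^0(\mathcal F_{i+1}(\zeta))\}.
\]
Always $h^0(\mathcal F_i(\zeta))\ge h^0(\mathcal F_{i+1}(\zeta))$, and $\zeta\in U_i$ exactly when some section of $\mathcal F_i(\zeta)$ has nonzero image in $\mathcal F_i(\zeta)/\mathcal F_{i+1}(\zeta)$. Both functions of $\zeta$ are upper semicontinuous, so their level sets are locally closed and $U_i$ is constructible.

Let $0\le i<j$ with $m\mid i$, and let $a\in\Sigma$. The point $\zeta=x_j^{a+i}$ lies in $V_j$, and the twist by $iM$ cancels the shift in the filtration: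
\[
\mathcal F_i(\zeta)\cong\mathcal O_{(j-i)M}(D+aM),\qquad\mathcal F_i(\zeta)/\mathcal F_{i+1}(\zeta)\cong\mathcal O_M(D+aM).
\]
The section $s_a|_{(j-i)M}$ has image $s_a|_M\ne0$, so $x_j^{a+i}\in U_i$. By Lemma~\ref{lem:dense}, applied to the set $\Sigma+i$, the set $U_i$ is dense in $V_j$. A dense constructible subset of an irreducible variety contains a dense open subset, so there is a dense open $U\subset V_j$ contained in $U_i$ for all $i\in\{0,\dots,j-1\}$ with $m\mid i$. There are $\lceil j/m\rceil$ such $i$, and for $\zeta\in U$ each contributes a strict inequality to the chain $h^0(\mathcal F_0(\zeta))\ge\dots\ge h^0(\mathcal F_j(\zeta))=0$. Hence $h^0(\mathcal F_0(\zeta))\ge\lceil j/m\rceil$ on $U$. This is a closed condition, so it holds on all of $V_j$, which proves \eqref{eq:claim}.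

Now let $a\ge1$ with $a\equiv c\pmod m$, and apply \eqref{eq:claim} with $j=a$ and $\zeta=x_a^a\in V_a$. We get $h^0(\mathcal O_{aM}(D+aM))\ge a/m$, and the exact sequence
\[
0\to\mathcal O(D)\to\mathcal O(D+aM)\to\mathcal O_{aM}(D+aM)\to0
\]
gives $h^0(D+aM)\ge a/m-h^1(D)$. \qed

\subsection{Proof of Theorem~\ref{thm:B}(i)}

Suppose that $q(X)=0$ and that BH fails, and take $M,\delta,a_n,\Gamma_n$ from Proposition~\ref{prop:ray}. By (P), the divisors $\Gamma_n-a_nM$ lie in finitely many linear equivalence classes. On a subsequence, $\Gamma_n\sim D+a_nM$ with $D$ fixed, and all $a_n$ are congruent to one residue $c$ modulo the integer $m$ of Proposition~\ref{prop:growth}. Let $s_{a_n}$ be the section of $\mathcal O(D+a_nM)$ with zero divisor $\Gamma_n$. If $s_{a_n}|_M=0$, then $\Gamma_n-M$ is effective, which is impossible because $\Gamma_n$ is a prime divisor different from the $C_i$. Proposition~\ref{prop:growth} gives $h^0(\Gamma_n)\ge a_n/m-h^1(D)$, contradicting \eqref{eq:ray}. \qed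

\begin{remark}
The hypothesis $q(X)=0$ served only to fix $D$. On the surface $X_0$ of Section~\ref{sec:A} we have $\mathcal O(\Gamma_a-aS_0)=\pi^*L_a$ with $L_a$ moving in a family, and each $L_a$ is used for one value of $a$ only, by Lemma~\ref{lem:genus2}(b). The surfaces of Theorem~\ref{thm:A} have $q=g(Y)=5$, and by Theorem~\ref{thm:B}(i) every surface with polyhedral cone as in that theorem that violates BH has $q>0$.
\end{remark}

\section{Fibrations}\label{sec:fib}

When $M$ is proportional to a fiber, the growth of $h^0$ can be computed on the base curve, uniformly over a numerical class, so that $D$ may move.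

\begin{lemma}\label{lem:fibgrowth}
Let $f\colon X\to Y$ be a surjective morphism onto a smooth curve, $F=f^*y$ a fiber, and $\varepsilon$ an integral class. There is a constant $c_0$ such that $h^0(E\otimes\mathcal O(bF))\ge b-c_0$ for every line bundle $E$ of class $\varepsilon$ and every integer $b\ge0$ with $h^0(E\otimes\mathcal O(bF))>0$.
\end{lemma}

\begin{proof}
By the projection formula $f_*(E\otimes\mathcal O(bF))=f_*E\otimes\mathcal O_Y(by)$. This sheaf has a nonzero section, so the torsion-free sheaf $f_*E$ is locally free of rank $e\ge1$. The fibers and the base of $f$ have dimension one, so the Leray spectral sequence gives $\chi(E)=\chi(f_*E)-\chi(R^1f_*E)$ and $h^2(E)=h^1(Y,R^1f_*E)$. Hence $\chi(f_*E)\ge\chi(E)-h^2(E)$, and by Riemann--Roch on $Y$,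
\[
h^0(E\otimes\mathcal O(bF))\ge\chi(f_*E)+eb\ge\chi(E)-h^2(E)+b .
\]
Here $\chi(E)$ depends only on $\varepsilon$ by (RR), and $h^2(E)$ is bounded by (P).
\end{proof}

If the curves $\Gamma_n$ lie on the ray of $M$ itself, no hypothesis is needed to find a fibration. Two of the curves produce a line bundle in $\operatorname{Pic}^0(X)$ and a third one tests it: either the bundle is torsion and gives a pencil, or the Albanese map supplies the fibration.

\begin{lemma}\label{lem:three}
Let $\Gamma_1,\Gamma_2,\Gamma_3$ be distinct curves on a surface $X$ with proportional numerical classes and $\Gamma_1^2=0$. Then these classes are proportional to a fiber of a surjective morphism from $X$ onto a smooth curve.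
\end{lemma}

\begin{proof}
All products $\Gamma_i\cdot\Gamma_k$ vanish, so the three curves are pairwise disjoint. The divisor $(\Gamma_2\cdot H)\Gamma_1-(\Gamma_1\cdot H)\Gamma_2$, with $H$ ample, is numerically trivial, so by (P) there are integers $e_1,e_2>0$ with $P=\mathcal O(e_1\Gamma_1-e_2\Gamma_2)\in\operatorname{Pic}^0(X)$. Let $g\colon\widetilde\Gamma\to X$ be the normalization of $\Gamma_3$. By disjointness, $P$ lies in the kernel of $g^*\colon\operatorname{Pic}^0(X)\to\operatorname{Pic}^0(\widetilde\Gamma)$.

If $\ker g^*$ is finite, then $ee_1\Gamma_1\sim ee_2\Gamma_2$ for some $e\ge1$. These two disjoint divisors span a base point free pencil, that is, a morphism $X\to\mathbb P^1$ having them as fibers; it is nonconstant, hence surjective.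

Suppose that $\ker g^*$ is infinite. Recall that the Albanese variety $\operatorname{Alb}(X)$ is the abelian variety dual to $\operatorname{Pic}^0(X)$, that the image of $\operatorname{alb}_X\colon X\to\operatorname{Alb}(X)$ generates it, and that, for compatible base points, $\operatorname{alb}_X\circ g=g_*\circ\operatorname{alb}_{\widetilde\Gamma}$, where $g_*\colon\operatorname{Alb}(\widetilde\Gamma)\to\operatorname{Alb}(X)$ is dual to $g^*$. Dual homomorphisms have images of the same dimension, and $\dim\operatorname{im}g^*<\dim\operatorname{Pic}^0(X)$; so $g_*$ is not surjective. Let $A\ne0$ be its cokernel and $\psi\colon X\to A$ the induced map. It is nonconstant, since its image generates $A$, and it contracts $\Gamma_3$. If $\psi(X)$ were a surface, the pullback $L$ of an ample class would satisfy $L^2>0$ and $L\cdot\Gamma_3=0$, and (H1) would give $\Gamma_3^2<0$. So $\psi(X)$ is a curve, and the Stein factorization of $\psi$ is a surjective morphism onto a normal, hence smooth, curve, with $\Gamma_3$ in a fiber $F$. From $F^2=F\cdot\Gamma_3=\Gamma_3^2=0$ and (H2), the class of $F$ is proportional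 to that of $\Gamma_3$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(ii)]
Suppose that (ii) holds and BH fails, take $M,\delta,a_n,\Gamma_n$ from Proposition~\ref{prop:ray}, and put $d=\delta\cdot M\ge0$. We first show that $M$ is numerically proportional to a fiber $F=f^*y$ of a surjective morphism $f$ onto a smooth curve.

If $d>0$, then $\Gamma_n^2=\delta^2+2a_nd$ and $K_X\cdot\Gamma_n=K_X\cdot\delta+a_nK_X\cdot M$, so \eqref{eq:RR} reads $h^0(\Gamma_n)\ge a_n(d-\frac12K_X\cdot M)+O(1)$. By \eqref{eq:ray} the coefficient of $a_n$ is not positive. Thus $K_X\cdot M\ge2d>0$, and (ii) applies to $N=[M]$. If $d=0$, then $\delta\in\mathbb R[M]$ by (H2), since $\delta^2\ge0$. The $\Gamma_n$ are then distinct curves with classes proportional to $[M]$ and of square $0$, and Lemma~\ref{lem:three} applies.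

Put $u=F\cdot H$ and $w=M\cdot H$, positive integers with $uM\equiv wF$. On a subsequence, $a_n=a_0+ub_n$ with $a_0$ fixed and $0\le b_n\to\infty$. The line bundles $E_n=\mathcal O(\Gamma_n-wb_nF)$ all have class $\delta+a_0[M]$, and $E_n\otimes\mathcal O(wb_nF)=\mathcal O(\Gamma_n)$ has a nonzero section. Lemma~\ref{lem:fibgrowth} gives $h^0(\Gamma_n)\ge wb_n-c_0=\frac wu(a_n-a_0)-c_0$, contradicting \eqref{eq:ray}.

For the last assertion of the theorem, let $\rho(X)=1$. Then $\overline{\operatorname{NE}}(X)$ is spanned by any one curve, and no nonzero class has square $0$. If $-K_X$ is nef, then $K_X\cdot N\le0$ for every nef class $N$ by (N). In both situations (ii) holds vacuously.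
\end{proof}

\begin{remark}
The inequality $K_X\cdot M\ge2d$ can be followed through the construction of Section~\ref{sec:A}. On the ruled surface over the genus $2$ curve $B$ we have $M=S_0$, $d=1$ and, by adjunction, $K\cdot S_0=2$; equality holds, and the Euler characteristic does not depend on $a$. On $X_0$ we have $d=2$ and $K_{X_0}\cdot S_0=2\cdot5-2=8$, and the coefficient $d-\frac12K_{X_0}\cdot S_0=-2$ is the slope of $\chi(\mathcal O_{X_0}(\Gamma_a))=-2(a+1)$. Condition (ii) fails on $X_0$: the nef classes of square $0$ are the multiples of $\xi$ and of $f$, the class $f$ is a fiber, and so by Theorems~\ref{thm:A} and~\ref{thm:B} the class $\xi$ is not proportional to a fiber.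
\end{remark}

\begin{thebibliography}{9}

\bibitem{BGT}
J.~P. Bell, D.~Ghioca, T.~J. Tucker,
\emph{The dynamical Mordell--Lang problem for \'etale maps},
Amer. J. Math. \textbf{132} (2010), 1655--1675.

\bibitem{BLR}
Bosch, L\"utkebohmert, Raynaud,
\emph{N\'eron Models}.

\bibitem{Li}
Sichen Li,
\emph{Bounding cohomology on a smooth projective surface with Picard number 2},
arXiv:2007.12855 (2020).

\end{thebibliography}
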